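\title{The gap between binding number and support norm for planar contact structures}

\begin{abstract}
The support genus, binding number and support norm of a contact structure $\xi$ on a closed oriented $3$-manifold satisfy $\operatorname{sn}(\xi)\le 2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2$. We show that the difference of the two sides takes every positive integer value, already for Stein fillable contact structures with $\operatorname{sg}=0$ and $\operatorname{sn}=1$, and we determine all pairs $(\operatorname{bn},\operatorname{sn})$ that occur when $\operatorname{sg}=0$. The examples are supported both by a planar open book with many binding components and by a genus-one open book with few. The lower bound for the binding number comes from Wendl's theorem on fillings of planar contact manifolds and from an analysis of the embeddings of the intersection lattice of a Stein filling into $\mathbb Z^m$.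
\end{abstract}

\section{Introduction}

Let $M$ be a closed, connected, oriented $3$-manifold. An \emph{open book decomposition} $(L,\pi)$ of $M$ consists of an oriented link $L\subset M$, the \emph{binding}, and a fibration $\pi\colon M-L\to S^1$ whose fibers, the \emph{pages}, are connected Seifert surfaces for $L$. A (positive) contact structure $\xi$ on $M$ is \emph{supported} by $(L,\pi)$ if $\xi=\ker\alpha$ for a $1$-form $\alpha$ that is positive on vectors positively tangent to $L$ and whose differential $d\alpha$ is a positive area form on each page. A contact structure is supported by many open books, and one measures its complexity by the simplest of them. Let $\Sigma$ be the compact surface whose interior is the page, $g(\Sigma)$ its genus, and $|L|$ the number of components of $L$, which is the number of boundary components of $\Sigma$. The \emph{support genus}, \emph{binding number} and \emph{support norm} of $\xi$ are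
\begin{align*}
\operatorname{sg}(\xi)&=\min\{g(\Sigma) : (L,\pi)\text{ supports }\xi\},\\
\operatorname{bn}(\xi)&=\min\{|L| : (L,\pi)\text{ supports }\xi\text{ and } g(\Sigma)=\operatorname{sg}(\xi)\},\\
\operatorname{sn}(\xi)&=\min\{-\chi(\Sigma) : (L,\pi)\text{ supports }\xi\}.
\end{align*}
The first two invariants minimize the genus first and the number of boundary components second; the third minimizes the combination $-\chi(\Sigma)=2g(\Sigma)+|L|-2$. A page of minimal genus has $-\chi\ge2\operatorname{sg}+\operatorname{bn}-2$, with equality for some page, and a page of larger genus has $-\chi\ge 2(\operatorname{sg}+1)+1-2$. This gives the known bounds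
\begin{equation}\label{eq:bounds}
\min\{2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2,\;2\operatorname{sg}(\xi)+1\}\;\le\;\operatorname{sn}(\xi)\;\le\;2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2 .
\end{equation}
We call the nonnegative integer
\[
\Delta(\xi)=2\operatorname{sg}(\xi)+\operatorname{bn}(\xi)-2-\operatorname{sn}(\xi)
\]
the \emph{gap} of $\xi$. It measures how much Euler characteristic is saved by giving up minimal genus, and it vanishes exactly when a single open book minimizes both $g$ and $-\chi$. It is known that the gap can be positive. The following question comes from Baldwin and Etnyre~\cite{BE}.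

\begin{quote}
\emph{Is every positive integer $n$ the gap of some contact structure, on a closed, connected, oriented $3$-manifold that may depend on $n$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
For all integers $k\ge1$ and $j\ge0$ there is a Stein fillable contact structure $\xi_{k,j}$ on a closed, connected, oriented $3$-manifold with
\[
\operatorname{sg}(\xi_{k,j})=0,\qquad \operatorname{bn}(\xi_{k,j})=k+3+j,\qquad \operatorname{sn}(\xi_{k,j})=1+j .
\]
Hence $\Delta(\xi_{k,j})=k$. In particular, for every $n\ge1$ the structure $\xi_{n,0}$ has gap $n$, with $\operatorname{sg}=0$, $\operatorname{bn}=n+3$ and $\operatorname{sn}=1$.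
\end{theorem}

\begin{theorem}\label{thm:pairs}
The pairs $(\operatorname{bn}(\xi),\operatorname{sn}(\xi))$ that occur for contact structures with $\operatorname{sg}(\xi)=0$ are exactly $(1,-1)$, $(2,0)$ and all $(b,s)$ with $1\le s\le b-2$.
\end{theorem}

If $\Delta>0$, then \eqref{eq:bounds} gives $\operatorname{sn}\ge2\operatorname{sg}+1$ and hence $\Delta\le\operatorname{bn}-3$. A large gap therefore requires a large binding number, and the structures $\xi_{n,0}$ are extreme: each is supported by an open book whose page is a torus with one hole, while every planar supporting page has at least $n+3$ boundary components.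

Why should one expect such structures to exist? A positive stabilization that joins two boundary components of a planar page raises both $g$ and $-\chi$ by one. On the new page, twist curves that used to be disjoint from one another can be made to interact, and there is no visible bound on the number of destabilizations that this makes possible. One stabilization followed by $k+1$ destabilizations saves $k$ in $-\chi$. Section~\ref{sec:books} carries this out and gives the upper bounds for $\operatorname{bn}$ and $\operatorname{sn}$.

The difficulty is the lower bound for $\operatorname{bn}$, which must exclude \emph{all} smaller planar open books. A bound on $-\chi$ that holds for every supporting page, such as the homological bound of Lemma~\ref{lem:H1}, is a bound on $\operatorname{sn}$ and yields at best $\operatorname{bn}\ge\operatorname{sn}+2$ in the planar case. One needs a tool that is special to genus zero. By a theorem of Wendl, a planar supporting open book extends as a Lefschetz fibration over \emph{every} strong filling. We fix one Stein filling $X$. A planar Lefschetz fibration on $X$ with $m$ critical points embeds the intersection lattice of $X$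 into $\mathbb Z^m$, and the number of boundary components of the fiber is $m$ plus a constant that depends only on $X$. It is then enough to show that the lattice does not fit, in the required way, into $\mathbb Z^m$ for small $m$.

Sections~\ref{sec:prelim} and~\ref{sec:lefschetz} prepare the tools, and Section~\ref{sec:one} proves the case $n=1$ by hand. The general construction and the general lattice argument are in Sections~\ref{sec:books} and~\ref{sec:lattice}, and Section~\ref{sec:proofs} assembles the two theorems.

\section{Destabilization and the homology of an open book}\label{sec:prelim}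

An \emph{abstract open book} is a pair $(\Sigma,\varphi)$, where $\Sigma$ is a compact, connected, oriented surface with nonempty boundary and the \emph{monodromy} $\varphi$ is a diffeomorphism of $\Sigma$ equal to the identity near $\partial\Sigma$. The mapping torus $\Sigma_\varphi=\Sigma\times[0,1]/(x,1)\sim(\varphi(x),0)$ has boundary $\partial\Sigma\times S^1$, and $M=\Sigma_\varphi\cup(\partial\Sigma\times D^2)$ carries an open book with page $\Sigma$. Every open book arises in this way, and only the isotopy class of $\varphi$ relative to $\partial\Sigma$ matters.

For a simple closed curve $c\subset\Sigma$ let $T_c$ be the right-handed Dehn twist: an arc crossing $c$ turns right as it approaches $c$. Products are composed from right to left, so for a diffeomorphism $\psi$ preserving the orientation,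
\begin{equation}\label{eq:slide}
\psi\,T_d^{\,N}=T_{\psi(d)}^{\,N}\,\psi .
\end{equation}
A \emph{positive stabilization} of $(\Sigma,\varphi)$ is an open book $(\Sigma',\varphi T_s)$, where $\Sigma'$ is $\Sigma$ with a $1$-handle attached, $\varphi$ is extended by the identity, and $s$ is a simple closed curve running once over the handle. We use the following facts of Thurston--Winkelnkemper and Giroux: an abstract open book supports a contact structure, well defined up to contactomorphism; conjugate open books support contactomorphic structures; and so do an open book and its positive stabilizations.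

Coorientations play no role for $\operatorname{sg}$, $\operatorname{bn}$, $\operatorname{sn}$. If $(L,\pi)$ supports $\xi$ through $\alpha$, then the open book with binding $-L$ and the same pages with reversed orientation supports $\xi$ through $-\alpha$, and its page has the same genus and the same number of boundary components. When $\xi$ is cooriented, we therefore assume that supporting open books induce the given coorientation.

We shall undo stabilizations in the middle of a word of twists.

\begin{lemma}[Destabilizing $s$ along $\kappa$]\label{lem:destab}
Let $\kappa\subset\Sigma$ be a properly embedded arc, $s$ a simple closed curve meeting $\kappa$ exactly once, transversely, and $U,V$ products of twists along curves disjoint from $\kappa$. Let $\Sigma_\kappa$ be $\Sigma$ cut along $\kappa$. Then $(\Sigma,UT_sV)$ and $(\Sigma_\kappa,UV)$ support contactomorphic structures.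
\end{lemma}

\begin{proof}
Conjugation by $V$ turns $UT_sV$ into $VUT_s$. The surface $\Sigma$ is $\Sigma_\kappa$ with a $1$-handle whose cocore is $\kappa$, the curve $s$ runs once over this handle, and $U,V$ are supported in $\Sigma_\kappa$. So $(\Sigma,VUT_s)$ is a positive stabilization of $(\Sigma_\kappa,VU)$, and $VU=V(UV)V^{-1}$.
\end{proof}

The lower bound for the support norm will come from homology. It is sharp when the monodromy is invisible modulo $2$.

\begin{lemma}\label{lem:H1}
Let $(\Sigma,\varphi)$ be an open book for $M$ supporting $\xi$.
\begin{enumerate}
\item[(a)] $-\chi(\Sigma)\ge\dim H_1(M;\mathbb F_2)-1$.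
\item[(b)] If $\varphi$ is a product of even powers of Dehn twists, then $\operatorname{sn}(\xi)=-\chi(\Sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose a point $p_i$ on each boundary component of $\Sigma$, let $\tau_i$ be the loop $\{p_i\}\times S^1$ in $\Sigma_\varphi$, and let $\gamma_i$ be a path in $\Sigma$ from $p_1$ to $p_i$. Since $\tau_1$ is a section of the mapping torus, $H_1(\Sigma_\varphi)=\operatorname{coker}(\varphi_*-1)\oplus\mathbb Z[\tau_1]$, with $\varphi_*$ acting on $H_1(\Sigma)$. Gluing in the $i$-th solid torus attaches a $2$-cell along $\tau_i$ and then a $3$-cell, so $H_1(M)=H_1(\Sigma_\varphi)/\langle[\tau_i]\rangle$. The boundary of the square $\gamma_i\times[0,1]$ shows $[\tau_i]-[\tau_1]=[\varphi(\gamma_i)-\gamma_i]$. Thus $H_1(M)$ is the quotient of $H_1(\Sigma)$ by the classes $[\varphi(\gamma)-\gamma]$, where $\gamma$ is a loop or one of the paths $\gamma_i$. In particular $\dim H_1(M;\mathbb F_2)\le b_1(\Sigma)=1-\chi(\Sigma)$, which is~(a).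

For a loop or a path $\gamma$ with endpoints on $\partial\Sigma$ we have $[T_c^N(\gamma)-\gamma]=\pm N(\gamma\cdot c)[c]$, which lies in $2H_1(\Sigma)$ when $N$ is even. The identity $\psi\psi'\gamma-\gamma=(\psi(\psi'\gamma)-\psi'\gamma)+(\psi'\gamma-\gamma)$ shows that this property passes to products. Under the hypothesis of (b) all relations above are therefore divisible by $2$, so $\dim H_1(M;\mathbb F_2)=1-\chi(\Sigma)$. By (a), applied to an arbitrary supporting open book, no supporting page has smaller $-\chi$ than $\Sigma$.
\end{proof}

\begin{example}\label{ex:identity}
Let $s\ge-1$, let $\Sigma$ be a disk with $s+1$ holes and $\varphi=\mathrm{id}$; the manifold is $\#^{s+1}S^1\times S^2$, or $S^3$ if $s=-1$. The supported structure has $\operatorname{sg}=0$ and, by Lemma~\ref{lem:H1}(b) for the empty product, $\operatorname{sn}=s$. A planar supporting page with $b$ boundary components has $b-2=-\chi\ge s$, so $\operatorname{bn}=s+2$ and $\Delta=0$.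
\end{example}

\section{Planar Lefschetz fibrations and lattices in $\mathbb Z^m$}\label{sec:lefschetz}

\subsection{Fillings and Lefschetz fibrations}
A \emph{strong filling} of a cooriented contact manifold $(M,\xi)$ is a compact symplectic $4$-manifold $(W,\omega)$ with $\partial W=M$ and a vector field $Y$ near $M$, pointing outward, with $\mathcal L_Y\omega=\omega$, such that $\iota_Y\omega|_M$ is a contact form for $\xi$ with its coorientation. One can enlarge $W$ by a \emph{trivial symplectic cobordism}, a collar taken from the symplectization $(\mathbb R\times M,d(e^t\alpha))$. The class $c_1(W,\omega)$ is the first Chern class of any almost complex structure tamed by $\omega$. A \emph{Stein filling} is a compact complex surface $(X,J)$ with a strictly plurisubharmonic function $\phi$ having $\partial X=M$ as its regular maximal level set, with $\xi$ the field of complex tangencies. The form $\omega=-d(d\phi\circ J)$ is symplectic, is compatible with $J$, and makes $X$ a strong filling with $c_1(X,\omega)=c_1(X)$.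

A \emph{Lefschetz fibration} over the disk with fiber $P$ is a map $\pi\colon W\to D^2$ from a compact oriented $4$-manifold with corners, with finitely many critical points, all interior, near each of which $\pi(z_1,z_2)=z_1z_2+\mathrm{const}$ in orientation-preserving complex charts. The regular fiber is the compact surface $P$, and the part of $\partial W$ formed by the boundaries of the fibers is a product $\partial P\times D^2$. It is \emph{symplectic} for $\omega$ if $\omega$ is positive on the fibers away from the critical points. Adding to $\pi$ small constants near the critical points, cut off farther away, puts the critical points into distinct fibers and keeps symplectic fibers symplectic; we always assume this has been done. Join a regular value to the $m$ critical values by disjoint paths. Transport along the $i$-th path collapses a simple closed curve $\gamma_i\subset P$, the \emph{vanishing cycle}, to the critical point, and $\gamma_i$ sweeps out a disk, the \emph{thimble}. The space $W$ is $P\times D^2$ with $2$-handles attached along the $\gamma_i$, whose cores are the thimbles, and $\partial W$ inherits an open book with page $P$ whose monodromy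 is the product of the $T_{\gamma_i}$. Vanishing cycles are allowed to be inessential.

We quote two theorems. The first produces a filling from a word of twists, and the second produces a word of twists from a filling.

\begin{theorem}[Loi--Piergallini; Akbulut--Ozbagci; Gompf]\label{thm:stein}
Let $\varphi$ be a product of right-handed twists along homologically nontrivial curves $\gamma_1,\dots,\gamma_m\subset P$. The Lefschetz fibration $X\to D^2$ with fiber $P$ and vanishing cycles $\gamma_i$ carries a Stein structure filling the contact structure supported by $(P,\varphi)$. It is built from $P\times D^2$ by $2$-handles along the $\gamma_i$, placed in pages as Legendrian knots. The class $c_1(X)$ is represented by the cocycle assigning to the $i$-th handle the rotation number of $\gamma_i$ with respect to a trivialization of the contact planes that comes from a complex trivialization over $P\times D^2$.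
\end{theorem}

The rotation number of an oriented Legendrian knot counts the turns of its tangent direction in the trivialized contact planes. Suppose $P\subset\mathbb R^2$. Projection along the Reeb field identifies the contact planes along a page with the tangent planes of the page, and these are trivialized by $\mathbb R^2$. Since $P\times D^2$ retracts onto a page, this trivialization comes from one over $P\times D^2$. The rotation number of $\gamma_i$ is then its winding number as a plane curve, which is $+1$ for the counterclockwise orientation. So the cocycle takes the same value $\pm1$ on all handles whose cores have boundary $-\gamma_i$ with $\gamma_i$ counterclockwise.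

\begin{theorem}[Wendl {\cite[Theorem~1]{Wendl}}]\label{thm:wendl}
If $(W,\omega)$ strongly fills $(M,\xi)$ and $\xi$ is supported by a planar open book, then after attaching a trivial symplectic cobordism to $W$, the resulting $(W',\omega')$ admits a symplectic Lefschetz fibration over the disk whose induced boundary open book is the given one, up to isotopy.
\end{theorem}

\subsection{The lattice of a planar fibration}
A Lefschetz fibration has a first Chern class of its own. Let $W^\circ$ be $W$ without the critical points and $\mathcal V\to W^\circ$ the oriented plane bundle tangent to the fibers. Removing points from a $4$-manifold does not change $H^2$, so there is a unique class $c_1(\pi)\in H^2(W)$ restricting to the Euler class of $\mathcal V$. If $J$ is an almost complex structure on $W$ for which the oriented fibers are holomorphic, then $\mathcal V$ is a complex subbundle of $TW^\circ$ and the quotient is the trivial bundle $\pi^*TD^2$; hence $c_1(J)=c_1(\pi)$. If the fibration is symplectic for $\omega$, then $TW^\circ$ is the sum of $\mathcal V$ and its symplectic complement, which is again isomorphic to $\pi^*TD^2$; hence $c_1(W,\omega)=c_1(\pi)$.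

\begin{lemma}\label{lem:lattice}
Let $\pi\colon W\to D^2$ be a Lefschetz fibration whose fiber $P$ is a disk $D$ with $b-1$ holes, with vanishing cycles $\gamma_1,\dots,\gamma_m$. For each hole $h$ let $v_h\in\{0,1\}^m$ have $i$-th entry $1$ if and only if $\gamma_i$ encloses $h$. There is an isomorphism
\[
H_2(W)\cong\{z\in\mathbb Z^m : z\cdot v_h=0\text{ for all holes }h\}
\]
under which the intersection form is minus the standard inner product and $c_1(\pi)$ is $z\mapsto\sum_i z_i$. Moreover $\operatorname{rank}\operatorname{span}\{v_h\}=b-1-b_1(W)$.
\end{lemma}

\begin{proof}
Orient $\gamma_i$ counterclockwise and the $i$-th thimble so that its boundary is $-\gamma_i$. The thimbles form a basis of $H_2(W,P\times D^2)=\mathbb Z^m$, and the sequence of the pair reads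
\[
0\to H_2(W)\to\mathbb Z^m\to H_1(P)\to H_1(W)\to0 .
\]
The counterclockwise boundary curves $\partial_h$ of the holes form a basis of $H_1(P)$, and $[\gamma_i]=\sum_hv_h(i)[\partial_h]$. So the middle map has the rows $-v_h$. This describes $H_2(W)$ as stated and gives the rank.

To compute the form and $c_1$ we enlarge $W$ until each handle carries a closed surface. For each hole, glue a copy of $D^2\times D^2$ to $\partial_h\times D^2\subset\partial W$. The result is a Lefschetz fibration $\pi_Z\colon Z\to D^2$ with fiber $D$ and the same vanishing cycles. As $D\times D^2$ is contractible, $H_2(Z)=\mathbb Z^m$, and by naturality of the sequence $H_2(W)\to H_2(Z)$ is the inclusion of the kernel. It preserves intersection numbers, and $c_1(\pi_Z)$ restricts to $c_1(\pi)$ because the vertical bundles agree.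

Let $D_i\subset D$ be the disk bounded by $\gamma_i$. Transport along the $i$-th path closes $D_i$ up to a sphere $S_i$, so the $i$-th singular fiber of $Z$ is the union of $S_i$ and a disk $D_i'$; they are the two branches of $\{z_1z_2=0\}$, and $S_i\cdot D_i'=1$. The region swept out by $D_i$ is a homology from the union of $D_i$ and the thimble to $S_i$, so $[S_i]$ is the $i$-th generator of $\mathbb Z^m$. The $S_i$ lie in distinct fibers, hence are disjoint. A nearby regular fiber is disjoint from $S_i$ and homologous to $S_i+D_i'$ relative to the boundary, so $S_i\cdot S_i=-S_i\cdot D'_i=-1$. Finally choose $J$ on $Z$ that is standard in the Lefschetz charts and makes the fibers holomorphic: extend the standard structure as a rotation in $\mathcal V$ and in a complement of $\mathcal V$. Then $TZ|_{S_i}$ is the complex sum of the tangent and normal bundles of $S_i$, and $c_1(\pi_Z)(S_i)=2+S_i\cdot S_i=1$.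
\end{proof}

Together with Theorem~\ref{thm:wendl}, the lemma converts a planar open book into a lattice embedding.

\begin{proposition}\label{prop:embed}
Let $X$ be a Stein filling of $(M,\xi)$ such that $c_1(X)$ vanishes on $H_2(X)$, and let $\Lambda$ be $H_2(X)$ with minus the intersection form. If $\xi$ is supported by an open book whose page is planar with $b$ boundary components, then there are an integer $m$, vectors $v_h\in\{0,1\}^m$ and an isometric embedding $\iota\colon\Lambda\to\mathbb Z^m$ such that
\begin{enumerate}
\item[(a)] every vector in $\iota(\Lambda)$ has coordinate sum $0$;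
\item[(b)] $\iota(\Lambda)=\{v_h\}^\perp$;
\item[(c)] $\operatorname{rank}\operatorname{span}\{v_h\}=m-\operatorname{rank}\Lambda=b-1-b_1(X)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Theorem~\ref{thm:wendl} gives a symplectic Lefschetz fibration $\pi$ on $(W',\omega')$ whose fiber is the page. Since $W'$ is $X$ with a collar attached and $\omega'$ extends the symplectic form of $X$, the spaces have the same $b_1$ and the same intersection form, and $c_1(\pi)=c_1(W',\omega')$ vanishes on $H_2$. Let $\iota$ be the isomorphism of Lemma~\ref{lem:lattice}. Then (b) holds by construction, (a) is the vanishing of $c_1(\pi)$, the first equality in (c) follows from (b), and the second is the last claim of the lemma.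
\end{proof}

By (c), $b=m-\operatorname{rank}\Lambda+b_1(X)+1$, so a lower bound for $m$ is a lower bound for $b$.

\subsection{Chains of roots}
To bound $m$ we need configurations in $\Lambda$ whose embeddings are rigid. Let $e_1,\dots,e_m$ be the standard basis of $\mathbb Z^m$. A vector of norm $z\cdot z=2$ has the form $\pm e_p\pm e_q$; if its coordinate sum is $0$, it is $e_p-e_q$ with $p\ne q$. We call such a vector a \emph{root}. Two roots whose supports share one index have product $\pm1$, and two roots with the same support have product $\pm2$. Hence \emph{orthogonal roots have disjoint supports}.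

\begin{lemma}\label{lem:chain}
Let $N\ge3$ and let $r_1,\dots,r_{N-1}$ be roots with $r_i\cdot r_{i+1}=-1$ and $r_i\cdot r_l=0$ for $|i-l|\ge2$. Then there are distinct indices $p_1,\dots,p_N$ and a sign $\sigma=\pm1$ with $r_i=\sigma(e_{p_i}-e_{p_{i+1}})$ for all $i$.
\end{lemma}

\begin{proof}
A root whose product with $e_p-e_q$ is $-1$ shares exactly one index with it, so it is $e_q-e_s$ or $e_s-e_p$ with $s\notin\{p,q\}$. Apply this to $r_1=e_p-e_q$ and $r_2$. In the second case replace all $r_i$ by $-r_i$, which turns $r_1,r_2$ into $e_q-e_p$, $e_p-e_s$. In both cases $r_1=e_{p_1}-e_{p_2}$ and $r_2=e_{p_2}-e_{p_3}$ with distinct $p_1,p_2,p_3$. Let $i\ge2$ and suppose $r_l=e_{p_l}-e_{p_{l+1}}$ for $l\le i$, with $p_1,\dots,p_{i+1}$ distinct. Then $r_{i+1}=e_s-e_{p_i}$ or $r_{i+1}=e_{p_{i+1}}-e_s$ with $s\notin\{p_i,p_{i+1}\}$. The first form shares the index $p_i$ with $r_{i-1}$, to which $r_{i+1}$ is orthogonal; this is impossible. In the second form, $s=p_l$ with $l<i$ would be shared with $r_l$, to which $r_{i+1}$ is also orthogonal. So $s$ is a new index, and we put $p_{i+2}=s$.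
\end{proof}

The condition on the coordinate sum, that is, $c_1=0$, is needed here. Without it $e_1-e_2$ and $e_1+e_2$ are orthogonal with equal supports, and $e_2-e_3$, $e_1-e_2$, $e_2+e_3$ is a chain of three vectors that uses three indices instead of four.

\section{Gap one: a four-holed sphere and a one-holed torus}\label{sec:one}

Both halves of the proof are visible for $k=1$, $j=0$. Consider Figure~\ref{fig:torus}, left. Let $S$ be the torus with the three holes $G,H_1,F$. Cutting it along the arc $\mu$, the two vertical sides of the square, gives an annulus $P$ with two holes $H_1,F$, that is, a sphere with four holes. We call the left end of the annulus $\ell$ and regard the right end as the outer boundary of a disk with holes $\ell,H_1,F$. Then $\lambda$ encloses $\ell$, $c_1$ encloses $\ell$ and $H_1$, $f$ encloses $\ell$ and $F$, and $\rho$ encloses all three holes. Let $\xi$ be supported by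
\[
(P,\;T_\lambda^8\,T_{c_1}\,T_\rho^8\,T_f^8).
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5,font=\small]
\begin{scope}
\draw[gray] (0,0) rectangle (1,1);
\draw[thick,dashed] (0,0)--(0,1) (1,0)--(1,1);
\draw[thick] (0.125,0)--(0.125,1) node[above]{$\lambda$};
\draw[thick] (0.875,0)--(0.875,1) node[above]{$\rho$};
\draw[thick,blue] (0.25,0)--(0.25,0.38)--(0.75,0.38)--(0.75,0.52)--(0.25,0.52)--(0.25,1);
\draw[thick,red] (0.31,0)--(0.31,0.68)--(0.75,0.68)--(0.75,0.82)--(0.31,0.82)--(0.31,1);
\draw[thick,teal] (0,0.04)--(1,0.04) node[right]{$t$};
\draw[fill=white] (0,0.15) circle (0.03) (1,0.15) circle (0.03) (0.5,0.45) circle (0.03) (0.5,0.75) circle (0.03);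
\node at (-0.07,0.15){$G$}; \node at (-0.05,0.7){$\mu$};
\node at (0.42,0.45){$H_1$}; \node at (0.42,0.75){$F$};
\node[blue] at (0.63,0.335){$c_1$}; \node[red] at (0.63,0.87){$f$};
\end{scope}
\begin{scope}[xshift=1.32cm]
\draw[gray] (0,0) rectangle (1,1);
\draw[thick] (0.125,0)--(0.125,1) node[above]{$\lambda$};
\draw[thick] (0,0.6)--(1,0.6) node[right]{$h_1$};
\draw[thick,blue] (0.25,0)--(0.25,0.38)--(0.75,0.38)--(0.75,0.52)--(0.25,0.52)--(0.25,1);
\draw[thick,red] (0.31,0)--(0.31,0.68)--(0.75,0.68)--(0.75,0.94)--(1,0.94) (0,0.94)--(0.31,0.94)--(0.31,1);
\draw[thick,teal] (0,0.04)--(1,0.04) node[right]{$t$};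
\draw[thick,dashed] (0.5,0.45)--(0.8,0.45)--(1,0.15);
\draw[thick,dashed] (0.5,0.75)--(0.5,1) (0.5,0)--(0.5,0.15)--(1,0.15);
\draw[fill=white] (0,0.15) circle (0.03) (1,0.15) circle (0.03) (0.5,0.45) circle (0.03) (0.5,0.75) circle (0.03);
\node at (-0.07,0.15){$G$}; \node at (0.42,0.45){$H_1$}; \node at (0.42,0.75){$F$};
\node[blue] at (0.63,0.335){$c_1$}; \node[red] at (0.8,0.8){$f'$};
\node at (0.92,0.37){$\kappa_1$}; \node at (0.56,0.9){$\kappa_0$}; \node at (0.7,0.2){$\kappa_0$};
\end{scope}
\end{tikzpicture}
\caption{The torus $S$ with holes $G,H_1,F$ (the case $k=1$); opposite sides of each square are identified. Left: the twist curves $\lambda,c_1,t,\rho,f$ and the dashed arc $\mu$, which meets only $t$. Right: the twist curves after $\rho$ has been replaced by $T_{c_1}T_t(\rho)=h_1$ and $f$ by $f'=T_t(f)$; the dashed arc $\kappa_1$ meets only $c_1$ and the dashed arc $\kappa_0$ meets only $t$.}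
\label{fig:torus}
\end{figure}

\subsection*{Trading holes for genus}
The single twist $T_{c_1}$ cannot be removed by Lemma~\ref{lem:destab} inside $P$. An arc meeting $c_1$ once joins $\ell$ or $H_1$ to $F$ or the outer boundary; to avoid $\lambda$ and $\rho$ it must join $H_1$ to $F$, and then it crosses $f$. So we first stabilize. The arc $\mu$ meets only $t$, and therefore $\xi$ is also supported by $(S,T_\lambda^8T_{c_1}T_tT_\rho^8T_f^8)$. The curve $t$ crosses $\rho$, and this gives room to move $\rho$ out of the way. By \eqref{eq:slide} the monodromy equals
\[
T_\lambda^8\,T_{\rho''}^8\,T_{c_1}\,T_{f'}^8\,T_t,\qquad \rho''=T_{c_1}T_t(\rho),\quad f'=T_t(f).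
\]
In the closed torus $\rho$ is vertical, $T_t$ adds a horizontal turn, and $T_{c_1}$ removes the vertical one, so $\rho''$ is horizontal; the question is where it passes between the holes. The curve $\rho''$ goes up along $\rho$, right along $t$ across $\mu$ to $c_1$, once down along $c_1$, and right along $t$ back to $\rho$. The part that descends from the bump of $c_1$ to $t$, runs to $\rho$ and climbs back to the height of the top of the bump is a $\cup$ with no hole inside, because $c_1$ passes $H_1$ on the right. The part that climbs further to $t$, crosses $\mu$ and descends along $c_1$ to the top of the bump is a $\cap$ with no hole inside, because $G$ is lower than $H_1$. Pulling both tight gives the horizontal circle $h_1$ just above $H_1$. The curve $f'$ goes up along $f$ and turns right at $t$; after the bump it runs left, up, and right again around a rectangle above $F$ without holes, and pulling this tight gives the curve in Figure~\ref{fig:torus}, right.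

Now the arc $\kappa_1$ from $H_1$ to $G$ meets only $c_1$, and the arc $\kappa_0$ from $F$ to $G$ meets only $t$, once each. Two destabilizations merge the three holes into one and leave the one-holed torus with monodromy $T_\lambda^8T_{h_1}^8T_{f'}^8$. The value of $-\chi$ went from $2$ to $3$ to $1$, so $\operatorname{sg}(\xi)=0$, $\operatorname{bn}(\xi)\le4$, $\operatorname{sn}(\xi)\le1$.

\subsection*{No smaller planar page}
Let $X$ be the Stein filling of Theorem~\ref{thm:stein} for the word on $P$. It has $25$ vanishing cycles, whose names $\lambda_i,\rho_i,f_i$ $(1\le i\le8)$ and $c_1$ we use for the basis of $\mathbb Z^{25}$. The vectors $v_\ell=(1,\dots,1)$, $v_{H_1}=c_1+\sum\rho_i$, $v_F=\sum f_i+\sum\rho_i$ are independent, so $b_1(X)=0$ and $\Lambda$ has rank $22$ by Lemma~\ref{lem:lattice}. All curves enclose $\ell$, so elements of $\Lambda$ have coordinate sum $0$, and $c_1(X)=\pm\sum z_i$ vanishes on $H_2(X)$. The lattice contains the three chains $\lambda_i-\lambda_{i+1}$, $\rho_i-\rho_{i+1}$, $f_i-f_{i+1}$ of length $7$ and the vector $w=\rho_1+\lambda_1-f_1-c_1$ of norm $4$, which has product $\pm1$ with the first vector of each chain and product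 $0$ with the others.

Let a planar page with $b$ boundary components support $\xi$. Proposition~\ref{prop:embed} gives $\iota\colon\Lambda\to\mathbb Z^m$ with $b=m-21$. By Lemma~\ref{lem:chain} each chain occupies $8$ indices, and these three blocks are disjoint because orthogonal roots have disjoint supports. On each block $\iota(w)$ has entries $(u\pm1,u,\dots,u)$ for some integer $u$, and $7u^2\le4$ forces $u=0$. The blocks thus contribute $3$ to the norm $4$ of $\iota(w)$, and there is a further index. Hence $m\ge25$, $b\ge4$ and $\operatorname{bn}(\xi)=4$. Then \eqref{eq:bounds} gives $\operatorname{sn}(\xi)\ge1$, and $\Delta(\xi)=1$.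

\medskip
The example shows the design. All curves enclose $\ell$ so that $c_1=0$; the high powers produce long rigid chains; and each curve $c_i$ that occurs only once contributes one index to the lattice and one extra destabilization. For $k>1$ two new points arise. The curve $\rho$ has to be moved past all holes $H_1,\dots,H_k$, and the norm that $\iota(w)$ has left outside the blocks is $k$, which can be a sum of fewer than $k$ squares.

\section{The two open books in general}\label{sec:books}

\subsection{Surfaces and curves}
Fix $k\ge1$, $j\ge0$ and $N=4k+4$. Choose heights
\[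
0<g<y_k<y_{k-1}<\dots<y_1<y_F<1
\]
and $\delta>0$ such that all gaps between consecutive numbers in this list exceed $10\delta$; as there are at least four gaps, $\delta<\frac1{40}$. Let $S$ be $\mathbb R^2/\mathbb Z^2$ without open disks of radius less than $\delta/2$ around $G=(0,g)$, $H_i=(\frac12,y_i)$ $(1\le i\le k)$ and $F=(\frac12,y_F)$. It has genus $1$ and $k+2$ boundary components. The curves are
\[
t=\{y=0\},\qquad \lambda=\{x=\tfrac18\},\qquad \rho=\{x=\tfrac78\},\qquad h_i=\{y=z_i\}\ \text{ with } z_i=y_i+2\delta,
\]
and the curves $c_1,\dots,c_k,f$. Here $c_i$ is $\{x=\frac14\}$, except that for $|y-y_i|\le\delta$ it makes a bump around $H_i$: along $y=y_i-\delta$ to $x=\frac34$, up to $y=y_i+\delta$, and back to $x=\frac14$. The curve $f$ is defined in the same way with $y_F$ in place of $y_i$. The arc $\mu=\{x=0\}$ from the top to the bottom of $\partial G$ meets $t$ once and is disjoint from $\lambda,\rho,c_i,f$. Cutting $S$ along $\mu$ gives the annulus $0\le x\le1$ with holes $H_1,\dots,H_k,F$, a planar surface $P$ with $k+3$ boundary components. The curves $\lambda$ and $\rho$ are parallel to its left end $\ell$ and its right end.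

The parameter $j$ raises $\operatorname{bn}$ and $\operatorname{sn}$ together. Take $2j$ consecutive disjoint intervals in the interior of the right half of $\partial G$ (where $x>0$ is small) and attach an orientable strip to the first and second interval, one to the third and fourth, and so on. Each strip adds one boundary component and lowers $\chi$ by one. Call the result $S^+$. All arcs below end outside the right half of $\partial G$, so the strips survive cutting; we mark the corresponding enlargements of cut surfaces by $^+$ and extend monodromies by the identity. In $P^+$ the strips are attached to $\ell$. (Each strip adds a summand $S^1\times S^2$ to the $3$-manifold; we do not use this.)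

\begin{proposition}\label{prop:two}
Let $\rho''=T_{c_1}\cdots T_{c_k}T_t(\rho)$ and $f'=T_t(f)$. There is a one-holed torus $\Sigma_{1,1}\subset S$ containing $\lambda$ and curves isotopic in $S$ to $\rho''$ and $f'$, such that
\[
(P^+,\;T_\lambda^N\,T_{c_1}\cdots T_{c_k}\,T_\rho^N\,T_f^N)\qquad\text{and}\qquad(\Sigma_{1,1}^+,\;T_\lambda^N\,T_{\rho''}^N\,T_{f'}^N)
\]
support contactomorphic contact structures.
\end{proposition}

\subsection{Computing the twisted curves}
We describe a curve in $S$ by one period of a lift to $\mathbb R^2$. The holes lift to disks centered at $(0,g)$, $(\frac12,y_i)$, $(\frac12,y_F)$ and their translates by $\mathbb Z^2$. Pushing part of a path across a rectangle that meets no such disk (we say it is \emph{empty}) is a free homotopy in $S$, and homotopic essential simple closed curves are isotopic. If $d$ meets $c$ once, then $T_c(d)$ follows $d$, turns right at $c$, runs once around $c$ and continues along $d$.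

\begin{lemma}\label{lem:curves}
Up to isotopy in $S$:
\begin{enumerate}
\item[(a)] $f'$ is the curve $(\frac14,0)\to(\frac14,y_F-\delta)\to(\frac34,y_F-\delta)\to(\frac34,1)\to(\frac54,1)$;
\item[(b)] $T_{c_k}T_t(\rho)=h_k$;
\item[(c)] $T_{c_i}(h_{i+1})=T_\lambda(h_i)$ for $1\le i<k$;
\item[(d)] $\rho''=T_\lambda^{\,k-1}(h_1)$.
\end{enumerate}
\end{lemma}

Part (c) is the new step for $k>1$: the twist along $c_i$ lifts a horizontal circle from below $H_i$ to above $H_i$, at the cost of a twist along $\lambda$, which lies far from the arcs that we shall cut along.

\begin{proof}
(a) Going up along $f$ and turning right at $t$ gives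
\[
(\tfrac14,0)\to(\tfrac14,y_F-\delta)\to(\tfrac34,y_F-\delta)\to(\tfrac34,y_F+\delta)\to(\tfrac14,y_F+\delta)\to(\tfrac14,1)\to(\tfrac54,1).
\]
The rectangle $[\frac14,\frac34]\times[y_F+\delta,1]$ lies between $F$ and the translate $(\frac12,1+y_k)$ of $H_k$, so it is empty. Push across it.

(b) The curve $T_t(\rho)$ is $(\frac78,0)\to(\frac78,1)\to(\frac{15}8,1)$. It meets $c_k$ once, at $(\frac54,1)$, traveling right, so under $T_{c_k}$ it turns down along $c_k$. Starting at $(\frac74,y_k+\delta)$, one period of the image is
\begin{multline*}
(\tfrac74,y_k+\delta)\to(\tfrac74,y_k-\delta)\to(\tfrac54,y_k-\delta)\to(\tfrac54,0)\to(\tfrac{15}8,0)\\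
\to(\tfrac{15}8,1)\to(\tfrac94,1)\to(\tfrac94,y_k+\delta)\to(\tfrac{11}4,y_k+\delta).
\end{multline*}
The rectangle $[\frac54,\frac74]\times[0,y_k-\delta]$ is empty because $H_k$ is the lowest hole over $x=\frac12$; pushing across it makes the path descend vertically from $(\frac74,y_k+\delta)$ to $(\frac74,0)$. The rectangle $[\frac74,\frac{15}8]\times[0,1]$ is empty because $\delta<\frac1{40}$; pushing across it makes the path run from $(\frac74,y_k+\delta)$ straight to $(\frac{15}8,y_k+\delta)$. The rectangle $[\frac{15}8,\frac94]\times[y_k+\delta,1]$ could only meet the disks at $(2,g+\mathbb Z)$, and $g<y_k$, $1+g-\delta>1$; so it is empty, and pushing across it gives the line $y=y_k+\delta$. No hole meets $y_k+\delta\le y\le z_k$, so this line is isotopic to $h_k$.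

(c) As $y_{i+1}<z_{i+1}<y_i-\delta$, the curve $h_{i+1}$ meets $c_i$ once, at $(\frac14,z_{i+1})$. Turning right, that is, down, gives
\begin{multline*}
(\tfrac14,z_{i+1})\to(\tfrac14,y_i-1+\delta)\to(\tfrac34,y_i-1+\delta)\to(\tfrac34,y_i-1-\delta)\\
\to(\tfrac14,y_i-1-\delta)\to(\tfrac14,z_{i+1}-1)\to(\tfrac54,z_{i+1}-1).
\end{multline*}
The rectangle $[\frac14,\frac34]\times[z_{i+1}-1,\,y_i-1-\delta]$ lies strictly between translates of $H_{i+1}$ and $H_i$, so the part from $(\frac34,y_i-1-\delta)$ to $(\frac34,z_{i+1}-1)$ may be replaced by a vertical segment. The rectangle $[\frac34,\frac54]\times[z_{i+1}-1,\,y_i-1+\delta]$ could only meet the disks at $(1,g+\mathbb Z)$, and $g-1+\delta<z_{i+1}-1$, $y_i-1+\delta<0<g-\delta$; so it is empty. After pushing across it the path is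
\[
(\tfrac14,z_{i+1})\to(\tfrac14,y_i-1+\delta)\to(\tfrac54,y_i-1+\delta)\to(\tfrac54,z_{i+1}-1),
\]
with period $(1,-1)$. Starting instead at $(\frac14,y_i+\delta)$, one period is $(\frac14,y_i+\delta)\to(\frac14,y_i-1+\delta)\to(\frac54,y_i-1+\delta)$. This is the image of $\{y=y_i+\delta\}$ under the twist along $\{x=\frac14\}$, and these two curves are isotopic to $h_i$ and $\lambda$.

(d) Since $\lambda$ is disjoint from the $c_i$, the twist $T_\lambda$ commutes with the $T_{c_i}$. By (b) and repeated use of (c),
\[
\rho''=T_{c_1}\cdots T_{c_{k-1}}(h_k)=T_\lambda\,T_{c_1}\cdots T_{c_{k-2}}(h_{k-1})=\dots=T_\lambda^{\,k-1}(h_1).\qedhere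
\]
\end{proof}

In the closed torus, $\lambda$, $\rho''$, $f'$ represent the classes $(0,1)$, $(1,1-k)$, $(1,1)$, because each right turn from a rightward path onto $\lambda$ adds $(0,-1)$.

\subsection{Destabilizing}
\begin{proof}[Proof of Proposition~\ref{prop:two}]
Destabilizing $t$ along $\mu$ shows that the first open book supports the same structure as $(S^+,\Phi)$ with $\Phi=T_\lambda^NT_{c_1}\cdots T_{c_k}T_tT_\rho^NT_f^N$. Apply \eqref{eq:slide} to move $T_t$ past $T_\rho^NT_f^N$, and then $T_{c_1}\cdots T_{c_k}$ past $T_{T_t(\rho)}^N$:
\begin{equation}\label{eq:word}
\Phi=T_\lambda^N\,T_{\rho''}^N\,T_{c_1}\cdots T_{c_k}\,T_{f'}^N\,T_t .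
\end{equation}
Represent $f'$ as in Lemma~\ref{lem:curves}(a) and, by part (d), $\rho''$ in a small neighborhood of $\lambda\cup h_1$.

For $1\le i\le k$ let the arc $\kappa_i$ run from $H_i$ horizontally to $(\frac45,y_i)$ and then straight toward the center $(1,g)$ of $G$. Let $\kappa_0$ run from $F$ vertically up to $(\frac12,1+g)$ and then horizontally toward $(1,1+g)$. The arcs are pairwise disjoint: modulo $1$, $\kappa_0$ has heights in $[y_F,1]\cup[0,g]$, the $\kappa_i$ have heights in $(g,y_1]$, and they are horizontal at distinct heights for $x\le\frac45$ and lie on distinct rays toward $G$ for $x\ge\frac45$. All arcs lie in $\frac12\le x\le1$, so they miss $\lambda$ and end on the left half of $\partial G$. Note that $c_l$ meets the region $\frac12\le x\le 1$ only in its bump, where $x\le\frac34$ and $|y-y_l|\le\delta$.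
\begin{itemize}
\item For $i\ge1$, $\kappa_i$ has height $y_i$ for $x\le\frac34$. So it meets $c_i$ once, at $(\frac34,y_i)$, and misses $c_l$ for $l\ne i$. Its heights lie in $(g,y_1]$, so it misses $t$, $h_1=\{y=y_1+2\delta\}$, and $f'$, whose heights over $\frac12\le x\le1$ lie in $[y_F-\delta,1]$.
\item The arc $\kappa_0$ meets $t$ once, at $(\frac12,1)$. The bumps of the $c_l$ and the curve $h_1$ have heights in $(g,y_F)$, so $\kappa_0$ misses them. It misses $f'$, since the only point of $f'$ with $x=\frac12$ has height $y_F-\delta$ and the only point of $f'$ at height $g$ has $x=\frac14$.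
\end{itemize}
All arcs miss $\lambda\cup h_1$, hence $\rho''$. So in the word \eqref{eq:word} each of $c_1,\dots,c_k,t$ occurs once and meets its own arc once, and all other curves of the word miss that arc. Apply Lemma~\ref{lem:destab} $k+1$ times. The removed disks and the arcs form a tree-like union with a disk neighborhood in the torus, so $S$ cut along the arcs is a one-holed torus $\Sigma_{1,1}$, the strips are untouched, and the word becomes $T_\lambda^NT_{\rho''}^NT_{f'}^N$.
\end{proof}

Let $\xi_{k,j}$ be the contact structure supported by the open books of Proposition~\ref{prop:two}.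

\begin{corollary}\label{cor:upper}
$\operatorname{sg}(\xi_{k,j})=0$, $\operatorname{bn}(\xi_{k,j})\le k+3+j$ and $\operatorname{sn}(\xi_{k,j})=1+j$.
\end{corollary}

\begin{proof}
The surface $P^+$ is planar with $k+3+j$ boundary components. The surface $\Sigma_{1,1}^+$ has $-\chi=1+j$, and its monodromy is a product of $N$-th powers of twists with $N$ even, so Lemma~\ref{lem:H1}(b) applies.
\end{proof}

\section{The lower bound for the binding number}\label{sec:lattice}

\subsection{The filling and its lattice}
Embed $P$ in $\mathbb R^2$, preserving the orientation, as a disk whose outer boundary is the right end and whose holes are $\ell,H_1,\dots,H_k,F$. The $j$ strips are attached to $\ell$ along adjacent pairs of intervals, so they embed disjointly inside the hole $\ell$ and divide it into holes $\ell_0,\dots,\ell_j$. Every curve in the word on $P^+$ encloses all $\ell_a$; in addition $c_i$ encloses $H_i$, $f$ encloses $F$, and $\rho$ encloses $H_1,\dots,H_k,F$. All curves are homologically nontrivial, so Theorem~\ref{thm:stein} gives a Stein filling $X$ of $\xi_{k,j}$. Its $3N+k$ vanishing cycles $\lambda_i,\rho_i,f_i$ $(1\le i\le N)$ and $c_1,\dots,c_k$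 also name the standard basis of $\mathbb Z^{3N+k}$. The vectors of Lemma~\ref{lem:lattice} are
\[
v_{\ell_a}=(1,\dots,1),\qquad v_{H_i}=c_i+\textstyle\sum_l\rho_l,\qquad v_F=\sum_lf_l+\sum_l\rho_l .
\]
Only $v_{\ell_a}$ involves the $\lambda_l$, and among the others each has a coordinate $c_i$ or $f_1$ of its own, so the span has rank $k+2$. As $P^+$ has $k+2+j$ holes,
\[
b_1(X)=j,\qquad \operatorname{rank}\Lambda=3N+k-(k+2)=3N-2,
\]
where $\Lambda=\{v_h\}^\perp$ is $H_2(X)$ with minus the intersection form. By the discussion after Theorem~\ref{thm:stein}, $c_1(X)(z)=\pm\sum z_i=\pm z\cdot v_{\ell_0}=0$ for $z\in\Lambda$.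

Write $z(\lambda),z(\rho),z(f)$ for the sums of the entries of $z$ on the three blocks. The equations for $\Lambda$ say $z_{c_i}=-z(\rho)$, $z(f)=-z(\rho)$ and, given these, $z(\lambda)=kz(\rho)$. Hence $\Lambda$ contains the three mutually orthogonal chains $\lambda_i-\lambda_{i+1}$, $\rho_i-\rho_{i+1}$, $f_i-f_{i+1}$ $(1\le i<N)$ and the vector
\[
w=\rho_1+\lambda_1+\dots+\lambda_k-f_1-c_1-\dots-c_k .
\]
These $3N-2$ vectors form a basis: for $z\in\Lambda$ the vector $z-z(\rho)w$ vanishes on the $c_i$ and has sum $0$ on each block. With $[A]=1$ if the statement $A$ holds and $[A]=0$ otherwise,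
\begin{equation}\label{eq:gram}
\begin{gathered}
w\cdot w=2k+2,\qquad w\cdot(\lambda_i-\lambda_{i+1})=[i=k],\\
w\cdot(\rho_i-\rho_{i+1})=[i=1],\qquad w\cdot(f_i-f_{i+1})=-[i=1].
\end{gathered}
\end{equation}

\subsection{Counting indices}

\begin{proposition}\label{prop:lower}
Every planar page of an open book supporting $\xi_{k,j}$ has at least $k+3+j$ boundary components.
\end{proposition}

\begin{proof}
Let the page have $b$ boundary components, and let $m$, $v_h$, $\iota$ be as in Proposition~\ref{prop:embed}; from now on $v_h$ denotes these new vectors in $\{0,1\}^m$. By (c),
\begin{equation}\label{eq:rank}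
\operatorname{rank}\operatorname{span}\{v_h\}=m-3N+2=b-1-j .
\end{equation}
So $b=m-3N+3+j$, and we must show $m\ge3N+k$.

\emph{The chains.} By (a) the images of the chain vectors are roots. Lemma~\ref{lem:chain} gives signs $\sigma_\lambda,\sigma_\rho,\sigma_f$ and ordered index sets $I_\lambda,I_\rho,I_f$ of size $N$. They are pairwise disjoint, since every index in them lies in the support of a root of its chain and roots of different chains are orthogonal. Replacing $\iota$ by $-\iota$ preserves (a)--(c), so we may assume $\sigma_\lambda=1$.

\emph{The vector $\iota(w)$ on the blocks.} The product of a vector with $e_p-e_q$ is the difference of its entries at $p$ and $q$. By \eqref{eq:gram}, on $I_\lambda$ the vector $\iota(w)$ equals $u+1$ at the first $k$ indices and $u$ at the other $N-k$, for an integer $u$. From $(N-k)u^2\le2k+2<3k+4=N-k$ we get $u=0$. On $I_\rho$ it equals $u'+\sigma_\rho$ at the first index and $u'$ at the other $N-1$, on $I_f$ it equals $u''-\sigma_f$ at the first index and $u''$ at the others, and $N-1=4k+3>2k+2$ gives $u'=u''=0$.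

\emph{The vector $\iota(w)$ off the blocks.} Let $\eta$ be the restriction of $\iota(w)$ to the remaining $m-3N$ indices. It suffices to show that $\eta$ has $k$ nonzero entries. Put $\varepsilon=\sigma_\rho-\sigma_f\in\{-2,0,2\}$. The blocks contribute $k+2$ to the norm and $k+\varepsilon$ to the coordinate sum of $\iota(w)$, so
\[
\sum\eta_i^2=k,\qquad \sum\eta_i=-k-\varepsilon,\qquad\text{and hence}\qquad \sum(\eta_i^2+\eta_i)=-\varepsilon .
\]
For $k\le3$ the first equation alone forces $k$ entries $\pm1$. For $k\ge4$ an entry $\pm2$ could replace four of them, and this is where the coordinate sum is used again. For an integer $\eta_i$ the number $\eta_i^2+\eta_i$ is $0$ if $\eta_i\in\{0,-1\}$, is $2$ if $\eta_i\in\{1,-2\}$, and is at least $6$ otherwise. So $\varepsilon\in\{0,-2\}$, and exactly one of the following holds.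
\begin{enumerate}
\item[(i)] $\varepsilon=0$ and all $\eta_i\in\{0,-1\}$. Then exactly $k$ entries are $-1$.
\item[(ii)] $\varepsilon=-2$, one entry is $1$, and the others lie in $\{0,-1\}$. Then exactly $k-1$ entries are $-1$, and $\eta$ has $k$ nonzero entries.
\item[(iii)] $\varepsilon=-2$, one entry, say $\eta_1$, is $-2$, and the others lie in $\{0,-1\}$. Then exactly $k-4$ entries are $-1$; in particular $k\ge4$.
\end{enumerate}
In cases (i) and (ii) we have $m\ge3N+k$.

\emph{Case} (iii) \emph{is impossible.} Here $\sigma_\rho=-1$ and $\sigma_f=1$, so $\iota(w)$ has $k$ entries $+1$, all in $I_\lambda$, and its negative entries are $-1$ at the first indices of $I_\rho$ and $I_f$, the entry $-2$, and $k-4$ further entries $-1$. Let $v=v_h$. By (b), $v$ is orthogonal to the chains, so it is constant on each of $I_\lambda,I_\rho,I_f$, with values $a,a',a''\in\{0,1\}$. Orthogonality to $\iota(w)$ reads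
\[
ka=a'+a''+2v_1+\sum_{\eta_i=-1}v_i .
\]
The terms on the right are nonnegative, and the largest possible value is $1+1+2+(k-4)=k$. So $a=0$ forces $a'$, $a''$, $v_1$ and all $v_i$ with $\eta_i=-1$ to be $0$, and $a=1$ forces all of them to be $1$. Hence every $v_h$ is constant on $I=I_\lambda\cup I_\rho\cup I_f\cup\operatorname{supp}\eta$, a set of size $3N+1+(k-4)=3N+k-3$, and
\[
\operatorname{rank}\operatorname{span}\{v_h\}\le1+(m-|I|)=m-3N-k+4 .
\]
Comparing with \eqref{eq:rank} gives $k\le2$, a contradiction.
\end{proof}

\begin{remark}
For $k\ge4$ the formulas of case (iii), applied to the basis of $\Lambda$ above, do define an isometric embedding of $\Lambda$ into $\mathbb Z^{3N+k-3}$ with coordinate sums $0$: the norm of $\iota(w)$ is $k+2+4+(k-4)=2k+2$ and its sum is $k-2-2-(k-4)=0$. So the intersection form and $c_1$ do not suffice. One needs the geometric origin of the $v_h$, namely that the image is cut out by vectors with entries in $\{0,1\}$.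
\end{remark}

\begin{remark}
The value $N=4k+4$ enters in two ways. The inequality $N-k>2k+2$ makes the chains long enough to force $u=u'=u''=0$. The parity of $N$ is used only for $\operatorname{sn}\ge1+j$ in Corollary~\ref{cor:upper}; for $j=0$ this bound also follows from \eqref{eq:bounds} and $\operatorname{bn}\ge3$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The structure $\xi_{k,j}$ has the Stein filling $X$ of Section~\ref{sec:lattice}. Corollary~\ref{cor:upper} and Proposition~\ref{prop:lower} give $\operatorname{sg}=0$, $\operatorname{bn}=k+3+j$, $\operatorname{sn}=1+j$, so $\Delta=(k+3+j)-2-(1+j)=k$.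
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
Let $\operatorname{sg}(\xi)=0$, $b=\operatorname{bn}(\xi)$ and $s=\operatorname{sn}(\xi)$. The bounds \eqref{eq:bounds} read $\min\{b-2,1\}\le s\le b-2$. They give $s=-1$ for $b=1$, $s=0$ for $b=2$, and $1\le s\le b-2$ for $b\ge3$. Conversely, Example~\ref{ex:identity} realizes $(s+2,s)$ for all $s\ge-1$, which covers $(1,-1)$, $(2,0)$ and the pairs with $s=b-2\ge1$. A remaining pair has $s\ge1$ and $k=b-2-s\ge1$, and it is realized by $\xi_{k,s-1}$, for which $\operatorname{bn}=k+3+(s-1)=b$ and $\operatorname{sn}=s$.
\end{proof}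

\begin{thebibliography}{9}

\bibitem{BE}
John A. Baldwin and John B. Etnyre, \emph{A note on the support norm of a contact structure}, arXiv:0910.5021 (2009).

\bibitem{Wendl}
C. Wendl, \emph{Strongly fillable contact manifolds and $J$-holomorphic foliations}, Duke Math. J. \textbf{151} (2010).

\end{thebibliography}
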